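# Coloring $\mu^+\times\mu$ when $2^\mu>\mu^+$: Cohen rows, a reflecting measure, and Prikry forcing

## 1. Polarized relations, normal measures and the forcing notions involved

### 1.1. The polarized relation

**Definition.** Let $\lambda,\kappa,\theta$ be cardinals. The *strong polarized relation* $\binom{\lambda}{\kappa}\rightarrow\binom{\lambda}{\kappa}_\theta$ says that for every coloring $c:\lambda\times\kappa\to\theta$ there are $A\in[\lambda]^\lambda$ and $B\in[\kappa]^\kappa$ such that $c$ is constant on $A\times B$. If the subscript is omitted, $\theta=2$. A crossed arrow denotes the failure of the relation.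

Think of $c$ as a matrix with $\lambda$ rows and $\kappa$ columns. We look for a monochromatic submatrix that has full size in both directions. We write $c_\alpha=c(\alpha,\cdot)$ for the row with index $\alpha$.

*Example (negative).* $\binom{\omega}{\omega}\nrightarrow\binom{\omega}{\omega}$. Let $c(m,n)=0$ if $m<n$ and $c(m,n)=1$ otherwise. If $A,B\subseteq\omega$ are infinite, there are $m\in A$ and $n\in B$ with $m<n$, and there are $m'\in A$ and $n'\in B$ with $m'\ge n'$. So both colors occur on $A\times B$.

*Example (positive).* If $\lambda$ is regular and $\lambda>2^\kappa$, with $\kappa$ infinite, then $\binom{\lambda}{\kappa}\rightarrow\binom{\lambda}{\kappa}$. There are only $2^\kappa<\lambda$ possible rows, so $\lambda$ many rows are equal to one function $r:\kappa\to2$, and $r$ is constant on a set $B$ of size $\kappa$.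

**Definition.** A cardinal $\mu$ is *strong limit* if $2^\nu<\mu$ for all $\nu<\mu$, and *singular* if $\operatorname{cf}\mu<\mu$.

*Example.* $\beth_\omega=\sup_n\beth_n$, where $\beth_0=\omega$ and $\beth_{n+1}=2^{\beth_n}$, is strong limit and has cofinality $\omega$.

### 1.2. Normal ultrafilters and their quantifiers

**Definition.** A *normal ultrafilter* on an uncountable cardinal $\kappa$ is a nonprincipal $\kappa$-complete ultrafilter $U$ on $\kappa$ closed under diagonal intersections: if $C_\xi\in U$ for $\xi<\kappa$, then $\{\delta<\kappa:\delta\in C_\xi\text{ for all }\xi<\delta\}\in U$. Equivalently, every function that is regressive on a set in $U$ is constant on a set in $U$.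

A cardinal carrying such a $U$ is measurable, hence regular and strong limit. Every club subset of $\kappa$ is in $U$; in particular $U$ contains the set of all cardinals below $\kappa$.

**Definition.** $(U\delta)\,\varphi(\delta)$ means $\{\delta<\kappa:\varphi(\delta)\}\in U$. For $m\ge1$, $(U^mu)\,\varphi(u)$ means $(U\delta_0)\cdots(U\delta_{m-1})\,\varphi(\delta_0,\dots,\delta_{m-1})$ with $\delta_0<\dots<\delta_{m-1}$; the last requirement costs nothing, because final segments of $\kappa$ are in $U$. Functions $F,F'$ on $\kappa$ are *$U$-distinct* if $(U\delta)\,F(\delta)\neq F'(\delta)$.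

Since $U$ is a $\kappa$-complete ultrafilter, these quantifiers commute with negation and with conjunctions of fewer than $\kappa$ formulas. For functions on $[\kappa]^m$, "almost everywhere" refers to $U^m$.

*Example.* The functions $h_i(\delta)=\delta+i$ ($i<\kappa$) are pairwise $U$-distinct. The order of the quantifiers matters: $(U\delta)(U\varepsilon)\,\delta<\varepsilon$ is true, while $(U\varepsilon)(U\delta)\,\delta<\varepsilon$ is false.

### 1.3. Prikry forcing

**Definition.** Let $U$ be a normal ultrafilter on $\kappa$. Conditions of $\mathbb P_U$ are pairs $(t,C)$ with $t$ a finite increasing sequence in $\kappa$ (the *stem*), $C\in U$, and $\max t<\min C$. We let $(s,D)\le(t,C)$ if $s$ end-extends $t$, the new terms of $s$ are in $C$, and $D\subseteq C$. The union of the stems in the generic filter is the *Prikry sequence* $\langle\kappa_n:n<\omega\rangle$.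

Standard facts (Prikry): $\mathbb P_U$ has the *Prikry property*, that is, for every $(t,C)$ and every statement of the forcing language there is $C'\subseteq C$ in $U$ such that $(t,C')$ decides the statement. It is $\kappa^+$-c.c., adds no bounded subsets of $\kappa$, preserves all cardinals, and makes $\langle\kappa_n\rangle$ cofinal in $\kappa$, so that $\operatorname{cf}\kappa=\omega$.

*Example.* For each $C\in U$, all but finitely many $\kappa_n$ are in $C$: below any $(t,D)$ the condition $(t,D\cap C)$ forces every later term into $C$.

We also use the following remark. If $(t,C)\in G$, $|t|=k$, $n\ge k$ and $u=(\kappa_k,\dots,\kappa_n)$, then the terms of $u$ are in $C$ and $(t^\frown u,\,C\setminus(\max u+1))\in G$. Indeed, by density $G$ contains some $(s,D)\le(t,C)$ with $|s|>n$. Then $s$ end-extends $t^\frown u$, its terms after $t$ are in $C$, and $D\subseteq C$, so $(s,D)\le(t^\frown u,C\setminus(\max u+1))$.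

### 1.4. Cohen conditions of size less than $\kappa$

**Definition.** $\mathrm{Fn}(I,\kappa,{<}\kappa)$ is the set of partial functions from $I$ to $\kappa$ of size $<\kappa$, ordered by reverse inclusion. A forcing is *${\le}\theta$-closed* if descending sequences of length $\le\theta$ have lower bounds; *${<}\kappa$-closed* is defined similarly.

*Example.* $\mathrm{Fn}(\omega,\omega,{<}\omega)$ adds one function $\omega\to\omega$ that takes every value on every infinite ground model set $b$: a finite condition leaves some $i\in b$ undecided, and we may give that $i$ any value. This small argument is the source of all our colorings.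

If $\kappa^{<\kappa}=\kappa$, then $\mathrm{Fn}(I,\kappa,{<}\kappa)$ is ${<}\kappa$-closed and, by the $\Delta$-system lemma, $\kappa^+$-c.c. If $I=I_0\sqcup I_1$, it is the product of $\mathrm{Fn}(I_0,\kappa,{<}\kappa)$ and $\mathrm{Fn}(I_1,\kappa,{<}\kappa)$.

### 1.5. Supercompact cardinals, Laver functions and lifting

**Definition.** $\kappa$ is *supercompact* if for every $\lambda$ there is an elementary $j:V\to M$ with critical point $\kappa$, $j(\kappa)>\lambda$ and ${}^\lambda M\subseteq M$. A *Laver function* is an $\ell:\kappa\to V_\kappa$ such that for every set $x$ and every large enough $\lambda$ there is such a $j$ with, in addition, $j(\ell)(\kappa)=x$; it is enough that $\lambda\ge|\operatorname{trcl}(x)|$. Every supercompact cardinal has one (Laver 1978).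

*Example.* A Laver function takes each value $a\in V_\kappa$ unboundedly often. Choose $j$ with $j(\ell)(\kappa)=a=j(a)$. For each $\xi<\kappa$, $M$ sees some $\delta$ with $\xi<\delta<j(\kappa)$ and $j(\ell)(\delta)=a$, namely $\delta=\kappa$. By elementarity there is $\delta$ with $\xi<\delta<\kappa$ and $\ell(\delta)=a$.

We recall four standard tools.

* **(L) Lifting.** If $j:M\to N$ is elementary, $G$ is $P$-generic over $M$, $H$ is $j(P)$-generic over $N$ and $j''G\subseteq H$, then $j$ extends to an elementary $j:M[G]\to N[H]$ by $j(\sigma^G)=j(\sigma)^H$, and then $j(G)=H$.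
* **(D) No new sequences.** A ${\le}\theta$-closed forcing adds no new $\theta$-sequences of elements of the ground model.
* **(C) Closure of inner models.** Let $N\subseteq V$ be an inner model with ${}^\theta N\subseteq N$, let $P\in N$ be $\theta^+$-c.c. in $V$, and let $G$ be $P$-generic over $V$. Then $N[G]$ is closed under $\theta$-sequences in $V[G]$. *Proof.* For $f:\theta\to\mathrm{Ord}$ in $V[G]$ choose for each $\xi<\theta$ a maximal antichain of size $\le\theta$ deciding $\dot f(\xi)$, together with the decided values. These are $\theta$ many elements of $N$, so the whole array is in $N$ and $f\in N[G]$. A $\theta$-sequence of elements of $N[G]$ takes its values in a set of $N[G]$ that is well ordered in $N[G]$, so it is coded by a $\theta$-sequence of ordinals. $\square$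
* **(E) Easton support iterations** (Baumgartner; Jech, *Set Theory*; Cummings, *Handbook of Set Theory*). In such an iteration the support of each condition is bounded in every inaccessible limit stage. Iterating nontrivially only at inaccessible stages, with small iterands, up to a supercompact $\kappa$, gives a $\kappa$-c.c. forcing of size $\kappa$. Also, after an initial segment has been forced, the rest of the iteration is again an Easton support iteration of the remaining iterands.

*Example for (E).* If the nontrivial stages below $\kappa$ are $\delta_0<\delta_1<\cdots$ (countably many, with a supremum below $\kappa$ that is not inaccessible), any set of these stages may be a support. But if an inaccessible $\delta$ is a limit of nontrivial stages, a condition may be nontrivial only on a bounded part of $\delta$.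

## 2. The negative relation at a strong limit singular $\mu$ with $2^\mu>\mu^+$

Two facts frame the problem. (1) (Erdős–Hajnal–Rado) If $2^\mu=\mu^+$, then $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}_2$. (2) Under suitable assumptions on cardinal arithmetic, it is consistent that $\binom{\mu^+}{\mu}\rightarrow\binom{\mu^+}{\mu}_2$ for a singular $\mu$.

What happens if $\mu$ is a strong limit singular cardinal but $2^\mu>\mu^+$? Is the *negative* relation $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}$ consistent with this? The problem is taken from Shimon Garti and Andrés Villaveces, "An almost strong relation", arXiv:2301.12413 (2023). The answer is yes, relative to a supercompact cardinal. Some large cardinal is unavoidable, since a strong limit singular $\mu$ with $2^\mu>\mu^+$ violates SCH, which has large cardinal strength by Gitik.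

**Main Theorem.** Let $V_0\models$ ZFC + "$\kappa$ is supercompact", let $\theta\ge\kappa^{++}$ be a cardinal with $\theta^\kappa=\theta$ (e.g. $\theta=(2^\kappa)^+$), and let $\tau$ be regular with $\kappa^+\le\tau\le\theta$. There is a forcing extension $W$ of $V_0$, with the same cardinals $\ge\kappa$, such that in $W$: $\kappa$ is a strong limit cardinal, $\operatorname{cf}(\kappa)=\omega$, $2^\kappa=\theta>\kappa^+$, and there is $c:\tau\times\kappa\to\kappa$ such that
$$(\ast)\qquad\text{for every }B\in[\kappa]^\kappa:\quad|\{\alpha<\tau:\ c''(\{\alpha\}\times B)\neq\kappa\}|<\tau.$$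

**Corollary.** It is consistent (relative to a supercompact cardinal) that there is a strong limit singular $\mu$ with $2^\mu>\mu^+$ and $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}_2$.

*Proof from the Main Theorem.* Take $\tau=\kappa^+$, $\mu=\kappa$, and let $\bar c(\alpha,\beta)=\min\{c(\alpha,\beta),1\}$. Let $A\in[\mu^+]^{\mu^+}$ and $B\in[\mu]^\mu$. By $(\ast)$ fewer than $\mu^+$ rows miss a color on $B$, so some $\alpha\in A$ has $c''(\{\alpha\}\times B)=\mu$. Then $\bar c$ takes both values on $\{\alpha\}\times B$. $\square$

The theorem gives more than the corollary. The value $2^\mu$ can be any prescribed $\theta\ge\mu^{++}$ with $\theta^\mu=\theta$ in $V_0$. There are $\mu$ colors, and in every $A\times B$ with $|A|=\tau$ and $|B|=\mu$ a *single row* realizes all of them. And $\mu^+$ may be replaced by any prescribed regular $\tau\in[\mu^+,2^\mu]$, so $\binom{\tau}{\mu}\nrightarrow\binom{\tau}{\mu}_2$. By the second example of 1.1, regular $\tau>2^\mu$ could not be allowed here.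

## 3. Two cases by hand: $2^\mu=\mu^+$, and a Cohen matrix at a regular cardinal

**Proposition 1.** If $2^\mu=\mu^+$ ($\mu$ infinite), some $c:\mu^+\times\mu\to\mu$ satisfies $(\ast)$ with $\kappa=\mu$ and $\tau=\mu^+$.

*Proof.* List $[\mu]^\mu$ as $\langle B_\xi:\xi<\mu^+\rangle$. Fix $\alpha<\mu^+$, $\alpha>0$. List the pairs $(B_\xi,\gamma)$ with $\xi<\alpha$ and $\gamma<\mu$ as $\langle(B^\nu,\gamma^\nu):\nu<\mu\rangle$. By recursion on $\nu<\mu$ choose $x_\nu\in B^\nu$ different from all earlier $x_{\nu'}$; this is possible since fewer than $\mu$ points are used and $|B^\nu|=\mu$. Let $c(\alpha,x_\nu)=\gamma^\nu$ and $c(\alpha,x)=0$ at the remaining $x$. Put $c(0,x)=0$ for all $x$. Then row $\alpha$ takes all values on each $B_\xi$ with $\xi<\alpha$. So for $B=B_\xi$ the exceptional rows have index $\le\xi$. $\square$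

This argument stops exactly at the counting. A row can take care of $\mu$ many sets in this way. If $2^\mu>\mu^+$ there are more than $\mu^+$ sets $B$, and they cannot be listed so that each one is addressed by all but $\mu$ many of the $\mu^+$ rows. We need rows that treat sets $B$ without having them on a list, and generic rows do this.

**Lemma 2.** In a model $V_1$ let $\kappa^{<\kappa}=\kappa$, let $\tau>\kappa$ be regular and $\theta\ge\kappa$. Let $g$ be generic for $\mathbb Q=\mathrm{Fn}(\tau\times\theta,\kappa,{<}\kappa)$ and $e=\bigcup g:\tau\times\theta\to\kappa$. Then in $V_1[g]$: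
$$\textbf{(N)}\qquad\text{for every }b\in[\theta]^\kappa,\quad|\{\alpha<\tau:e_\alpha''b\neq\kappa\}|<\tau.$$

*Proof.* By density $e$ is total. Let $b\in[\theta]^\kappa\cap V_1[g]$. By the $\kappa^+$-c.c., $b$ has a name using at most $\kappa$ conditions, each with fewer than $\kappa$ coordinates. So there is $a\subseteq\tau$ in $V_1$ with $|a|\le\kappa$ and $b\in V_1[g\cap\mathrm{Fn}(a\times\theta,\kappa,{<}\kappa)]$. Let $\alpha\in\tau\setminus a$. By the product lemma, row $e_\alpha$ is generic over this model for $\mathrm{Fn}(\{\alpha\}\times\theta,\kappa,{<}\kappa)^{V_1}$. For $\gamma<\kappa$, the conditions $p$ with $p(\alpha,i)=\gamma$ for some $i\in b$ are dense, since $|p|<\kappa=|b|$ leaves some $i\in b$ undecided. So $e_\alpha''b=\kappa$ for every $\alpha\notin a$, and $|a|\le\kappa<\tau$. $\square$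

Restricting $e$ to the columns below $\kappa$ gives $(\ast)$ in $V_1[g]$, and $2^\kappa$ may be large there. But $\kappa$ is regular in $V_1[g]$.

## 4. Prikry forcing over a Cohen matrix, and the rows seen by the ultrafilter

The sensible plan is now: arrange that $\kappa$ is measurable in $V=V_1[g]$ with a normal ultrafilter $U$, and force with $\mathbb P_U$. Then $\kappa$ becomes a strong limit cardinal of cofinality $\omega$ with $2^\kappa$ large, and we hope that $e\restriction(\tau\times\kappa)$ still satisfies $(\ast)$. The difficulty is that (N) speaks only about sets $b\in V$, while $(\ast)$ must hold for the new sets $B$ as well.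

A first warning: let $\bar c:\tau\times\kappa\to2$ be any coloring in $V$, with $\tau>\kappa$ regular. For each $\alpha$ there is $\epsilon_\alpha$ with $(U\delta)\,\bar c(\alpha,\delta)=\epsilon_\alpha$, so row $\alpha$ is constant on $\{\kappa_n:n\ge n_\alpha\}$ for some $n_\alpha$. Since $\tau$ stays regular, $\tau$ many $\alpha$ share the same $(\epsilon_\alpha,n_\alpha)$. So a tail of the Prikry sequence, together with $\tau$ rows, is monochromatic, whatever $\bar c$ is. This set of columns is only countable, but the following proposition shows how to fatten it.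

**Proposition 3.** Let $U$ be normal on $\kappa$, $\tau>\kappa$ regular, $e:\tau\times\kappa\to\kappa$. Suppose there are pairwise $U$-distinct $h_i:\kappa\to\kappa$ ($i<\kappa$), $A\in[\tau]^\tau$ and $\gamma<\kappa$ such that $(U\delta)\,e(\alpha,h_i(\delta))=\gamma$ for all $\alpha\in A$ and $i<\kappa$. Then in $V^{\mathbb P_U}$ there are $A'\in[A]^\tau$ and $B\in[\kappa]^\kappa$ such that $e$ has constant value $\gamma$ on $A'\times B$.

*Proof.* By normality $Z_\alpha=\{\delta:e(\alpha,h_i(\delta))=\gamma\text{ for all }i<\delta\}\in U$ for each $\alpha\in A$. By $\kappa$-completeness and normality $D=\{\delta:\text{the }h_i(\delta),\,i<\delta,\text{ are pairwise distinct}\}\in U$. In the extension let $n_\alpha$ be such that $\kappa_n\in Z_\alpha\cap D$ for all $n\ge n_\alpha$. Since $\tau\ge\kappa^+$ is still regular by the $\kappa^+$-c.c., there are $n^*$ and $A'\in[A]^\tau$ with $n_\alpha=n^*$ for $\alpha\in A'$. Put $B=\{h_i(\kappa_n):n\ge n^*,\ i<\kappa_n\}$. For each $n\ge n^*$ it contains $|\kappa_n|$ many elements, so $|B|=\kappa$; and $e$ has value $\gamma$ on $A'\times B$. $\square$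

So what counts is how rows behave on *functions modulo $U$*. A function $h:\kappa\to\kappa$ acts as an additional, "ideal" column, whose entry in row $\alpha$ is the color that $e(\alpha,h(\delta))$ has for $U$-many $\delta$ (if there is one). Property (N) restricts the actual columns and does not restrict the ideal ones. At the end of Section 7 we shall see a Cohen matrix $e$ and a normal $U$ in the same model for which (N) holds and Proposition 3 applies. Hence one cannot just take any normal measure.

## 5. Ideal columns that are copies of actual columns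

The way out is to choose $U$ together with $e$ so that each ideal column agrees, from some row on, with an *actual* column of $e$, and so that this correspondence is almost one-to-one. Then (N) for actual columns controls the ideal ones.

**Definition (reflection hypothesis).** $\mathrm{RH}(\kappa,\tau,\theta)$ says: $\kappa<\tau=\operatorname{cf}\tau\le\theta$, and there are a normal ultrafilter $U$ on $\kappa$, $e:\tau\times\theta\to\kappa$ and $\Psi:{}^\kappa\theta\to\theta$ such that

* **(N)** for every $b\in[\theta]^\kappa$, $|\{\alpha<\tau:e_\alpha''b\ne\kappa\}|<\tau$;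
* **(R1)** for every $F:\kappa\to\theta$ there is $\zeta_F<\tau$ such that for all $\alpha\in[\zeta_F,\tau)$: $(U\delta)\ e(\alpha,F(\delta))=e(\alpha,\Psi(F))$;
* **(R2)** if $F_0,F_1,F_2$ are pairwise $U$-distinct, then $\Psi(F_0),\Psi(F_1),\Psi(F_2)$ are not all equal.

*Example.* For a constant function $F\equiv i$, the choice $\Psi(F)=i$ satisfies (R1) with $\zeta_F=0$. For $F=\mathrm{id}$, (R1) says that column $\eta=\Psi(\mathrm{id})$ satisfies $e(\alpha,\delta)=e(\alpha,\eta)$ for $U$-many $\delta$, for all rows $\alpha\ge\zeta_F$. If $\Psi$ sends each constant function to its value, then $\mathrm{id}$ and the constant function with value $\eta$ are $U$-distinct and have the same $\Psi$-value. So injectivity modulo $U$ would be too much to ask, and (R2) asks for at most two.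

*Why $\theta$ columns?* The coloring we want has $\kappa$ columns, but $\kappa$ columns are not enough to host the ideal ones. Given $h_i:\kappa\to\kappa$ for $i<\kappa$, the function $h(\delta)=\sup_{i<\delta}(h_i(\delta)+1)$ is $U$-distinct from every $h_i$, since $h(\delta)>h_i(\delta)$ for $\delta>i$. So there are more than $\kappa$ pairwise $U$-distinct functions, and (R2) requires more than $\kappa$ values of $\Psi$. And we need (R1) also for functions into $\theta$, because we shall iterate $\Psi$: its values are ordinals below $\theta$, and a Prikry name involves several measure quantifiers in a row.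

## 6. Prikry forcing over a model of $\mathrm{RH}(\kappa,\tau,\theta)$

Work in $V\models\mathrm{RH}(\kappa,\tau,\theta)$ with witnesses $U,e,\Psi$.

**Step 1: from quantifiers to homogeneous sets.** This step turns "for $U^m$-almost all $u$" into a measure one set that can be put into a condition.

**Fact 4.** If $(U^mu)\,\varphi(u)$, there is $C\in U$ with $\varphi(u)$ for all $u\in[C]^m$.

*Proof.* By induction on $m$. For $m=1$ let $C=\{\delta:\varphi(\delta)\}$. For $m+1$ let $X=\{\delta:(U^mu)\,\varphi(\delta^\frown u)\}\in U$. For $\delta\in X$ the induction hypothesis (for tuples $u$ above $\delta$) gives $C_\delta\in U$, which we may take to have $\min C_\delta>\delta$, such that $\varphi(\delta^\frown u)$ for all $u\in[C_\delta]^m$. For $\delta\notin X$ let $C_\delta=\kappa$. Let $C$ be the intersection of $X$ with the diagonal intersection of the $C_\delta$. If $\delta^\frown u\in[C]^{m+1}$, then $\delta\in X$ and every term of $u$ is larger than $\delta$ and in $C$, hence in $C_\delta$. So $\varphi(\delta^\frown u)$. $\square$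

**Step 2: reflecting functions of $m$ variables.** This step extends $\Psi$ to functions on $[\kappa]^m$, by reflecting the last variable first and repeating.

**Lemma 5.** For $m\ge1$ and $H:[\kappa]^m\to\theta$ there are $\Psi_m(H)<\theta$ and $\zeta_H<\tau$ such that

1. for all $\alpha\in[\zeta_H,\tau)$: $(U^mu)\ e(\alpha,H(u))=e(\alpha,\Psi_m(H))$;
2. if $\langle H_i:i\in I\rangle$ satisfy $(U^mu)\,H_i(u)\ne H_{i'}(u)$ for all $i\ne i'$, then each set $\{i:\Psi_m(H_i)=\eta\}$ has at most $2^m$ elements.

*Proof.* For $m=1$ let $\Psi_1=\Psi$. Then 1 is (R1), and 2 is (R2).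

Assume the lemma for $m$ and let $H:[\kappa]^{m+1}\to\theta$. For $v\in[\kappa]^m$ let $H^v(\delta)=H(v^\frown\delta)$ if $\delta>\max v$ and $H^v(\delta)=0$ otherwise. Put
$$H'(v)=\Psi(H^v),\qquad\Psi_{m+1}(H)=\Psi_m(H'),\qquad\zeta_H=\max\bigl(\zeta_{H'},\ \sup\nolimits_v\zeta_{H^v}\bigr).$$
There are $\kappa$ many $v$ and $\tau$ is regular and $>\kappa$, so $\zeta_H<\tau$. Let $\alpha\in[\zeta_H,\tau)$. By (R1) every $v$ satisfies $(U\delta)\,e(\alpha,H(v^\frown\delta))=e(\alpha,H'(v))$. By the induction hypothesis, $(U^mv)\,e(\alpha,H'(v))=e(\alpha,\Psi_m(H'))$. Together: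
$$(U^mv)(U\delta)\ e(\alpha,H(v^\frown\delta))=e(\alpha,\Psi_{m+1}(H)),$$
which is 1.

For 2, suppose that $H_0,\dots,H_N$ with $N=2^{m+1}$ are pairwise almost everywhere distinct and have the same $\Psi_{m+1}$-value. By finite conjunction, for $U^m$-almost all $v$ the functions $H_0^v,\dots,H_N^v$ are pairwise $U$-distinct. For such $v$, (R2) shows that each value occurs at most twice among $H_0'(v),\dots,H_N'(v)$. Put $i\sim i'$ iff $(U^mv)\,H_i'(v)=H_{i'}'(v)$. This is an equivalence relation. A class with three elements would give $U^m$-almost all $v$ with three equal values, which is impossible; so classes have size at most $2$. There are $2^{m+1}+1$ indices, hence at least $2^m+1$ classes. Choose representatives. If $i\not\sim i'$, then $(U^mv)\,H_i'(v)\ne H_{i'}'(v)$, because the quantifier commutes with negation. So we have $2^m+1$ functions $H_i'$ that are pairwise almost everywhere distinct and have the same $\Psi_m$-value $\Psi_m(H_i')=\Psi_{m+1}(H_i)$. This contradicts the induction hypothesis. $\square$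

**Step 3: the coloring survives.** We now use Lemma 5 to treat an arbitrary name for a set of columns.

**Proposition 6.** In $V^{\mathbb P_U}$, $c=e\restriction(\tau\times\kappa)$ satisfies $(\ast)$.

*Proof.* Each $B\in[\kappa]^\kappa$ of the extension has a name $\dot B$ forced by the trivial condition to be a subset of $\kappa$ of size $\kappa$. Fix such a $\dot B$.

**Claim.** For each stem $t$ there is $E_t\subseteq\tau$ with $|E_t|<\tau$ such that for all $\alpha\in\tau\setminus E_t$ and $\gamma<\kappa$ there is $C\in U$ with $(t,C)\Vdash\gamma\in c_\alpha''\dot B$.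

*The claim suffices.* Let $E=\bigcup_tE_t$. There are $\kappa$ stems and $\tau=\operatorname{cf}\tau>\kappa$, so $|E|<\tau$. Let $\alpha\in\tau\setminus E$ and $\gamma<\kappa$. No condition $(t,C')$ can force $\gamma\notin c_\alpha''\dot B$: the claim gives $(t,C)\Vdash\gamma\in c_\alpha''\dot B$, and $(t,C\cap C')$ extends both. Hence $c_\alpha''\dot B=\kappa$ is forced for all $\alpha\notin E$, and the set in $(\ast)$ is included in $E$.

*Proof of the claim.* Let $k=|t|$, so below a condition with stem $t$ the term $\kappa_k$ is the first one not yet known.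

*Finding a finite stage that catches many elements of $\dot B$.* By the Prikry property, applied to each $n\ge k$, and countable completeness, there is $C_0\in U$ consisting of cardinals, with $\min C_0>\max t$, such that $(t,C_0)$ decides for every $n\ge k$ the statement "$|\dot B\cap\kappa_n|\ge\kappa_k$". If all these were decided negatively, $(t,C_0)$ would force $\dot B=\bigcup_{n\ge k}(\dot B\cap\kappa_n)$ to have size at most $\kappa_k<\kappa$, a contradiction. Fix $n\ge k$ with $(t,C_0)\Vdash|\dot B\cap\kappa_n|\ge\kappa_k$, and put $m=n-k+1$, the number of terms $\kappa_k,\dots,\kappa_n$.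

*Reading off these elements as functions.* Let $u\in[C_0]^m$. The condition $(t^\frown u,C_0\setminus(\max u+1))$ forces $\kappa_k=\min u$ and $\kappa_n=\max u$. For each of the fewer than $\kappa$ ordinals $\xi<\max u$, decide "$\xi\in\dot B$" by the Prikry property, and intersect the resulting measure one sets. This gives $D_u\in U$, $D_u\subseteq C_0\setminus(\max u+1)$, and $B_u\subseteq\max u$ with
$$(t^\frown u,D_u)\Vdash\dot B\cap\max u=B_u.\tag{1}$$
By the choice of $n$, $|B_u|\ge\min u$. (Cardinals are preserved, so the size of $B_u$ may be computed in $V$.) Since $\min u$ is a cardinal, $B_u$ has order type at least $\min u$. For $i<\min u$ let $h_i(u)$ be the $i$-th element of $B_u$. For $i<\kappa$ let $H_i:[\kappa]^m\to\theta$ be given by $H_i(u)=h_i(u)$ if $u\in[C_0]^m$ and $i<\min u$, and $H_i(u)=0$ otherwise. If $i\ne i'$, then $H_i(u)\ne H_{i'}(u)$ for all $u\in[C_0]^m$ with $\min u>\max\{i,i'\}$, so $(U^mu)\,H_i(u)\neq H_{i'}(u)$.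

*Replacing the functions by actual columns.* Let $\eta_i=\Psi_m(H_i)$, $b=\{\eta_i:i<\kappa\}$ and $\zeta=\sup_{i<\kappa}\zeta_{H_i}$. Then $\zeta<\tau$. By Lemma 5(2) each $\eta$ equals $\eta_i$ for at most $2^m$ many $i$, so $|b|=\kappa$. Put
$$E_t=\zeta\cup\{\alpha<\tau:e_\alpha''b\ne\kappa\}.$$
By (N), $|E_t|<\tau$.

*Forcing the color $\gamma$.* Let $\alpha\in\tau\setminus E_t$ and $\gamma<\kappa$. Choose $i$ with $e(\alpha,\eta_i)=\gamma$. Since $\alpha\ge\zeta_{H_i}$, Lemma 5(1) gives $(U^mu)\,e(\alpha,H_i(u))=\gamma$. By Fact 4 there is $C_1\in U$, $C_1\subseteq C_0$, with $\min C_1>i$, such that $e(\alpha,h_i(u))=\gamma$ for every $u\in[C_1]^m$. Let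
$$C=\{\delta\in C_1:\ \delta\in D_u\text{ for all }u\in[C_1]^m\text{ with }\max u<\delta\}.$$
For each $\xi$ there are fewer than $\kappa$ many $u$ with $\max u=\xi$, so $\bigcap\{D_u:u\in[C_1]^m,\max u=\xi\}\in U$; and $C$ is the intersection of $C_1$ with the diagonal intersection of these sets. So $C\in U$.

Suppose $(t,C)\in G$ and let $u=(\kappa_k,\dots,\kappa_n)$. By the remark in 1.3, $u\in[C]^m$ and $(t^\frown u,C\setminus(\max u+1))\in G$. By the definition of $C$, $C\setminus(\max u+1)\subseteq D_u$, so $(t^\frown u,D_u)\in G$. By (1), $h_i(u)\in B_u\subseteq\dot B^G$. And $c(\alpha,h_i(u))=e(\alpha,h_i(u))=\gamma$. So $(t,C)\Vdash\gamma\in c_\alpha''\dot B$. $\square$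

## 7. A model of $\mathrm{RH}(\kappa,\tau,\theta)$

Let $V_0,\kappa,\theta,\tau$ be as in the Main Theorem. Let $\ell:\kappa\to V_\kappa$ be a Laver function and fix $j:V_0\to M_0$ with critical point $\kappa$, $j(\kappa)>\theta$, ${}^\theta M_0\subseteq M_0$ and $j(\ell)(\kappa)=\theta$.

The plan is to add $e$ by Cohen forcing over a prepared model and to lift $j$ to the extension. The ultrafilter $U$ is read off from the lifted embedding at $\kappa$. The value $j(F)(\kappa)$ represents the ideal column of $F$, and the entries of $j(e)$ in the rows $j(\alpha)$ at these columns are ours to choose, through a master condition. We choose them to be copies of actual entries of $e$.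

**Step 1: the preparation.** This step makes room in $j$ of the forcing for the matrix $e$ itself. Let $P_\kappa=\langle P_\delta,\dot Q_\delta:\delta<\kappa\rangle$ be the Easton support iteration in which $\dot Q_\delta$ names $\mathrm{Fn}(\ell(\delta),\delta,{<}\delta)$ if $\delta$ is inaccessible, $\Vdash_{P_\delta}$ "$\delta$ is regular", $\ell(\delta)$ is a cardinal, and $\ell(\delta')\in V_\delta$ for all $\delta'<\delta$; otherwise $\dot Q_\delta$ is trivial. By (E), $P_\kappa$ is $\kappa$-c.c. of size $\kappa$, and we take $P_\kappa\subseteq V_\kappa$. (For the chain condition: $|P_\gamma|<\kappa$ for $\gamma<\kappa$. Given conditions $p_\delta$ indexed by inaccessible $\delta<\kappa$, the support of $p_\delta\restriction\delta$ is bounded in $\delta$. By Fodor's lemma there are a stationary set and a $\gamma<\kappa$ such that on this set all these supports are bounded by $\gamma$ and all $p_\delta\restriction\delta$ are equal. Two such $p_\delta,p_{\delta'}$, with the support of $p_\delta$ below $\delta'$, are compatible.)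

Let $G$ be $P_\kappa$-generic and $V_1=V_0[G]$. Cardinals $\ge\kappa$ and their regularity are preserved. In $V_1$ we have $\kappa^{<\kappa}=\kappa$ and $\theta^\kappa=\theta$. Indeed, a function from $\lambda<\kappa$ to $\kappa$ is bounded, and it has a nice name given by $\lambda$ many antichains of size $<\kappa$ with values below $\kappa$; there are $\kappa^{<\kappa}=\kappa$ such names in $V_0$. Functions from $\kappa$ to $\theta$ similarly have at most $\theta^\kappa=\theta$ nice names.

**Step 2: the Cohen matrix.** This step adds $e$ and records how functions in the extension depend on the rows. In $V_1$ let $\mathbb Q=\mathrm{Fn}(\tau\times\theta,\kappa,{<}\kappa)$. It is ${<}\kappa$-closed, $\kappa^+$-c.c., and of size $\theta^{<\kappa}=\theta$. Let $g$ be $\mathbb Q$-generic, $e=\bigcup g$, $V=V_1[g]$. Cardinals $\ge\kappa$ are preserved.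

In $V$, $\theta^\kappa=\theta=2^\kappa$. There are $(\theta^\kappa)^\kappa=\theta$ nice names for functions from $\kappa$ to $\theta$, so $\theta^\kappa=\theta$. And the sets $\{\alpha<\kappa:e(\alpha,i)=0\}$, $i<\theta$, are distinct: given $i\ne i'$ and a condition $p$, some $\alpha<\kappa$ has no entry of $p$ in its row, and we may add $p(\alpha,i)=0$, $p(\alpha,i')=1$. So $2^\kappa\ge\theta$.

By Lemma 2, **(N) holds in $V$.**

For $\zeta\le\tau$ let
$$\mathbb Q_\zeta=\mathrm{Fn}(\zeta\times\theta,\kappa,{<}\kappa),\quad g_\zeta=g\cap\mathbb Q_\zeta,\quad V^*_\zeta=V_1[g_\zeta],\quad\mathcal F_\zeta={}^\kappa\theta\cap V_\zeta^*.$$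
A function $F:\kappa\to\theta$ in $V$ has a name that mentions at most $\kappa$ rows, and $\tau>\kappa$ is regular. Hence
$${}^\kappa\theta\cap V=\bigcup_{\zeta<\tau}\mathcal F_\zeta,\tag{2}$$
and the $\mathcal F_\zeta$ increase with $\zeta$.

**Step 3: the first lift.** This step extends $j$ to $V_1$. For $\delta<\kappa$ we have $j(P_\delta)=P_\delta$, since $P_\delta\in V_\kappa$. Also $\kappa$ is inaccessible in $M_0$, so supports are bounded there. Hence the first $\kappa$ stages of $j(P_\kappa)$ form $P_\kappa$. Consider stage $\kappa$. In $M_0$, $\kappa$ is inaccessible, $P_\kappa$ forces it to be regular, $j(\ell)(\kappa)=\theta$ is a cardinal, and $j(\ell)(\delta')=\ell(\delta')\in V_\kappa$ for $\delta'<\kappa$. So stage $\kappa$ is $\mathrm{Fn}(\theta,\kappa,{<}\kappa)^{M_0[G]}$. By (C), $M_0[G]$ is closed under $\theta$-sequences in $V_1$, so this is $\mathrm{Fn}(\theta,\kappa,{<}\kappa)^{V_1}$, and likewise $\mathbb Q\in M_0[G]$. A bijection $\theta\to\tau\times\theta$ in $V_0$, which lies in $M_0$ by closure, makes it isomorphic to $\mathbb Q$. So $g$ induces a generic for stage $\kappa$.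 Since $\mathbb Q$ is $\kappa^+$-c.c., (C) also gives:
$$M_0[G][g]\text{ is closed under }\theta\text{-sequences in }V.\tag{3}$$

Let $T\in M_0[G][g]$ be the tail of $j(P_\kappa)$ after stage $\kappa$. Every nontrivial stage $\delta>\kappa$ is inaccessible in $M_0$ and satisfies $\theta=j(\ell)(\kappa)\in V_\delta$, that is, $\delta>\theta$. Its iterand is forced to be ${<}\delta$-closed, hence ${\le}\theta$-closed. A union of at most $\theta$ many supports is still bounded in every inaccessible $\delta>\theta$. So, by (E), lower bounds of descending sequences of length $\le\theta$ can be formed coordinate by coordinate, and $T$ is ${\le}\theta$-closed in $M_0[G][g]$. By (3), $T$ is ${\le}\theta$-closed in $V$.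

Let $H$ be $T$-generic over $V$ and $M_1=M_0[G][g][H]$. A condition $p\in G$ is an element of $V_\kappa$ with support bounded in $\kappa$, so $j(p)=p$, extended trivially. It belongs to the generic for $j(P_\kappa)$ given by $G,g,H$. By (L), $j$ lifts to $j:V_1\to M_1$.

Moreover, $M_1$ is closed under $\theta$-sequences in $V[H]$. As in (C) it suffices to consider $\theta$-sequences of ordinals. Such a sequence in $V[H]$ is in $V$ by (D), hence in $M_0[G][g]$ by (3).

Now $j(\mathbb Q)=\mathrm{Fn}(j(\tau)\times j(\theta),j(\kappa),{<}j(\kappa))^{M_1}$, and $j(\kappa)>\theta$ is regular in $M_1$. An increasing sequence in $V[H]$ of at most $\theta$ conditions of $j(\mathbb Q)$ is in $M_1$, and its union has size $<j(\kappa)$ there. So unions of increasing sequences of length $\le\theta$ of conditions are conditions. The same holds for each $j(\mathbb Q_\zeta)=\mathrm{Fn}(j(\zeta)\times j(\theta),j(\kappa),{<}j(\kappa))^{M_1}$. For $p\in\mathbb Q$, since $|p|<\kappa$ and its values are $<\kappa$,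
$$j(p)=\{\langle(j(\alpha),j(i)),p(\alpha,i)\rangle:(\alpha,i)\in\operatorname{dom}p\}.\tag{4}$$

**Step 4: the master condition.** We look for $q\in j(\mathbb Q)$ that contains $j(p)$ for all $p\in g$, decides $j(\dot F)(\kappa)$ for all functions $F:\kappa\to\theta$ in $V$, and whose row $j(\alpha)$ at the decided ordinals copies entries of row $\alpha$ of $e$. There is a conflict to avoid. Deciding $j(\dot F)(\kappa)=\beta$ may already fix entries of $j(e)$, possibly the entry at $(j(\alpha),\beta)$ that we wanted to choose. The resolution is to go row by row. A function $F\in\mathcal F_\zeta$ depends only on rows below $\zeta$, so $j(\dot F)(\kappa)$ can be decided by conditions in $j(\mathbb Q_\zeta)$, which do not touch the rows $j(\alpha)$ with $\alpha\ge\zeta$. For this reason (R1) is required only above a threshold $\zeta_F$.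

Work in $V[H]$. Fix a partition $\theta=\bigsqcup_{\zeta<\tau}\Theta_\zeta$ with $|\Theta_\zeta|=\theta$. For $\zeta<\tau$ and $F\in\mathcal F_\zeta$ fix a $\mathbb Q_\zeta$-name $\dot F_\zeta\in V_1$ for a function from $\kappa$ to $\theta$, with $\dot F_\zeta^{\,g_\zeta}=F$. By recursion we construct $q_\zeta\in j(\mathbb Q_\zeta)$ for $\zeta\le\tau$, increasing under inclusion, and, for $\zeta<\tau$, increasing sets $Y_\zeta\subseteq j(\theta)$ with $|Y_\zeta|\le\theta$ and increasing maps $\psi_\zeta:Y_\zeta\to\theta$, such that
$$j(p)\subseteq q_\zeta\quad\text{for all }p\in g_\zeta.\tag{5}$$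

*Zero and limits.* Let $q_0=\emptyset$, and $q_\zeta=\bigcup_{\xi<\zeta}q_\xi$ for limit $\zeta\le\tau$. This is a condition, since $\zeta\le\tau\le\theta$. For (5), let $p\in g_\zeta$ and $(\alpha,i)\in\operatorname{dom}p$. Then $\alpha<\zeta$ and $\{\langle(\alpha,i),p(\alpha,i)\rangle\}\in g_{\alpha+1}$, so by (4) the corresponding entry of $j(p)$ is in $q_{\alpha+1}\subseteq q_\zeta$.

*Successors.* Let $q_\zeta$ be given, $\zeta<\tau$. For $F\in\mathcal F_\zeta$, $j(\dot F_\zeta)$ is a $j(\mathbb Q_\zeta)$-name in $M_1$ for a function from $j(\kappa)$ to $j(\theta)$, and $\kappa<j(\kappa)$. Since $|\mathcal F_\zeta|\le\theta$, we can extend $q_\zeta$ in at most $\theta$ steps, with unions at limits, to $q'_\zeta\supseteq q_\zeta$ in $j(\mathbb Q_\zeta)$ such that for all $F\in\mathcal F_\zeta$ there is $\beta^\zeta_F<j(\theta)$ with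
$$q'_\zeta\Vdash^{M_1}_{j(\mathbb Q_\zeta)}j(\dot F_\zeta)(\kappa)=\beta^\zeta_F.$$
Let $Y_\zeta=j''\theta\cup\bigcup_{\xi<\zeta}Y_\xi\cup\{\beta^\zeta_F:F\in\mathcal F_\zeta\}$, a set of size $\le\theta$. Let $\psi_\zeta$ extend all $\psi_\xi$ with $\xi<\zeta$, satisfy $\psi_\zeta(j(i))=i$ for $i<\theta$, and map the remaining elements of $Y_\zeta$ (those in neither $j''\theta$ nor any earlier $Y_\xi$) injectively into $\Theta_\zeta$. Put
$$q_{\zeta+1}=q'_\zeta\cup\{\langle(j(\zeta),\beta),\,e(\zeta,\psi_\zeta(\beta))\rangle:\beta\in Y_\zeta\}.\tag{6}$$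
Since $\operatorname{dom}q'_\zeta\subseteq j(\zeta)\times j(\theta)$, this is a function. We have added at most $\theta$ entries, with values below $\kappa$, so by closure of $M_1$ it lies in $M_1$, and $q_{\zeta+1}\in j(\mathbb Q_{\zeta+1})$. For (5), let $p\in g_{\zeta+1}$. The part of $p$ in rows below $\zeta$ is in $g_\zeta$, so its image is included in $q_\zeta$. On row $\zeta$, $p(\zeta,i)=e(\zeta,i)=e(\zeta,\psi_\zeta(j(i)))$, which is the entry of $q_{\zeta+1}$ at $(j(\zeta),j(i))$.

Let $q=q_\tau\in j(\mathbb Q)$ and $\psi=\bigcup_{\zeta<\tau}\psi_\zeta$. The map $\psi$ is injective on $j''\theta$. It is also injective on $\operatorname{dom}\psi\setminus j''\theta$: elements entering at the same $\zeta$ go injectively into $\Theta_\zeta$, and the $\Theta_\zeta$ are disjoint. So $\psi$ is at most 2-to-1.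

**Step 5: the second lift, and the definition of $U$ and $\Psi$.** Let $K\ni q$ be $j(\mathbb Q)$-generic over $V[H]$. By (5), $j(p)\subseteq q$ for all $p\in g$, so $j''g\subseteq K$. By (L), $j$ lifts to $j^+:V\to M_1[K]$, with $j^+(e)=\bigcup K\supseteq q$ and $j^+(g_\zeta)=K\cap j(\mathbb Q_\zeta)$. Put
$$U=\{x\in P(\kappa)\cap V:\kappa\in j^+(x)\},\qquad\Psi(F)=\psi(j^+(F)(\kappa))\quad(F\in{}^\kappa\theta\cap V).$$

**Step 6: verification of RH in $V$.**

*$\Psi$ is defined.* Let $F\in\mathcal F_\zeta$; by (2) every $F$ is in some $\mathcal F_\zeta$. The filter $K_\zeta=K\cap j(\mathbb Q_\zeta)$ is generic over $M_1$ and contains $q'_\zeta$, since $q'_\zeta\subseteq q$. Hence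
$$j^+(F)(\kappa)=j(\dot F_\zeta)^{K_\zeta}(\kappa)=\beta^\zeta_F\in Y_\zeta\subseteq\operatorname{dom}\psi.$$

*(R1).* Let $F\in\mathcal F_\zeta$ and $\alpha\in[\zeta,\tau)$. Then $\beta^\zeta_F\in Y_\zeta\subseteq Y_\alpha$, so by (6)
$$j^+(e)\bigl(j(\alpha),j^+(F)(\kappa)\bigr)=q_{\alpha+1}(j(\alpha),\beta^\zeta_F)=e(\alpha,\psi(\beta^\zeta_F))=e(\alpha,\Psi(F)).$$
This is an ordinal $<\kappa$, hence fixed by $j^+$. So $\kappa\in j^+(\{\delta<\kappa:e(\alpha,F(\delta))=e(\alpha,\Psi(F))\})$, that is, $(U\delta)\,e(\alpha,F(\delta))=e(\alpha,\Psi(F))$. So (R1) holds with $\zeta_F=\zeta$.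

*(R2).* If $F,F'$ are $U$-distinct, then $\kappa\in j^+(\{\delta:F(\delta)\ne F'(\delta)\})$, that is, $j^+(F)(\kappa)\ne j^+(F')(\kappa)$. So three pairwise $U$-distinct functions give three different elements of $\operatorname{dom}\psi$, and $\psi$ is at most 2-to-1.

*$U,\Psi\in V$.* The embedding $j^+$ lives only in $V[H][K]$, so this needs an argument. $T$ is ${\le}\theta$-closed in $V$ and $j(\mathbb Q)$ is ${\le}\theta$-closed in $V[H]$. By (D), $V[H][K]$ has no new $\theta$-sequences of elements of $V$. In $V$ we have $|P(\kappa)|=|{}^\kappa\theta|=\theta$. So $U$ and $\Psi$ are coded by $\theta$-sequences of elements of $V$, and both are in $V$.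

*$U$ is a normal ultrafilter on $\kappa$ in $V$.* It is an ultrafilter by elementarity. It is nonprincipal, since $\kappa\notin\{\xi\}=j^+(\{\xi\})$ for $\xi<\kappa$. If $\langle x_\xi:\xi<\lambda\rangle\in V$ with $\lambda<\kappa$ and all $x_\xi\in U$, then $j^+(\bigcap_\xi x_\xi)=\bigcap_{\xi<\lambda}j^+(x_\xi)\ni\kappa$. If $f\in V$ is regressive on a set in $U$, then $j^+(f)(\kappa)=\xi<\kappa$ for some $\xi=j^+(\xi)$, so $f$ is constant with value $\xi$ on a set in $U$.

Hence $V\models\mathrm{RH}(\kappa,\tau,\theta)$, witnessed by $U,e,\Psi$. $\square$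

**Remark (a measure that does not work).** The choice of entries in (6) matters, even though (N) does not depend on it. Replace (6) by the lazy choice: keep the entry $e(\zeta,i)$ at $(j(\zeta),j(i))$, and put $0$ at $(j(\zeta),\beta)$ for $\beta\in Y_\zeta\setminus j''\theta$. Then (5) still holds, $j$ lifts as before, and we get a normal ultrafilter $U\in V$. Let $h_i(\delta)=\delta+i$ for $i<\kappa$. Then $h_i\in\mathcal F_0$ and $\beta^0_{h_i}=j^+(h_i)(\kappa)=\kappa+i$. This ordinal is not in $j''\theta$: $j(\xi)=\xi<\kappa$ for $\xi<\kappa$, and $j(\xi)\ge j(\kappa)>\theta>\kappa+i$ for $\xi\ge\kappa$. So $j^+(e)(j(\alpha),\kappa+i)=0$, that is, $(U\delta)\,e(\alpha,\delta+i)=0$ for all $\alpha<\tau$ and $i<\kappa$. By Proposition 3, after Prikry forcing with *this* $U$, $e$ is constantly $0$ on a product of a set of $\tau$ rows and a set of $\kappa$ columns. So $(\ast)$ fails for $e\restriction(\tau\times\kappa)$, although $e$ satisfies (N) in $V$.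

## 8. Cardinal arithmetic in the Prikry extension, and the end of the proof

This section checks that the final model has the cardinals and powers claimed. Let $V\models\mathrm{RH}(\kappa,\tau,\theta)$ be the model of Section 7, with witnesses $U,e,\Psi$, and let $W=V[G_U]$ with $G_U$ generic for $\mathbb P_U$ over $V$. The auxiliary generics $H$ and $K$ are not part of $W$. So $W$ is the extension of $V_0$ obtained by forcing with $P_\kappa$, then $\mathbb Q$, then $\mathbb P_U$.

*Cardinals.* $P_\kappa$ is $\kappa$-c.c.; $\mathbb Q$ is ${<}\kappa$-closed and $\kappa^+$-c.c.; $\mathbb P_U$ preserves all cardinals. So $W$ and $V_0$ have the same cardinals $\ge\kappa$. In particular $(\kappa^+)^W=(\kappa^+)^{V_0}$, and $\theta\ge\kappa^{++}$ holds in $W$.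

*Strong limit and singular.* In $V$, $\kappa$ is measurable, hence strong limit. Prikry forcing adds no bounded subsets of $\kappa$, so $\kappa$ is strong limit in $W$; and $\operatorname{cf}\kappa=\omega$ in $W$.

*The value of $2^\kappa$.* In $V$, $2^\kappa=\theta=\theta^\kappa$, and cardinals are preserved, so $2^\kappa\ge\theta$ in $W$. For the upper bound, $\mathbb P_U$ has size at most $\kappa\cdot2^\kappa=\theta$ and is $\kappa^+$-c.c., so there are at most $(\theta^\kappa)^\kappa=\theta$ nice names for subsets of $\kappa$. Hence $2^\kappa=\theta>\kappa^+$ in $W$.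

*The coloring.* By Proposition 6, $c=e\restriction(\tau\times\kappa)$ satisfies $(\ast)$ in $W$.

This proves the Main Theorem. With $\tau=\kappa^+$ and the derivation in Section 2, it proves the Corollary: assuming the consistency of a supercompact cardinal, it is consistent that there is a strong limit singular $\mu$, of cofinality $\omega$, with $2^\mu>\mu^+$ and $\binom{\mu^+}{\mu}\nrightarrow\binom{\mu^+}{\mu}$. $\blacksquare$
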